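# Disjoint Golomb rulers: an arbitrary set can be worse than an interval

## Is the interval the worst place for Golomb rulers?

**Definition.** A set $\{a_i:1\le i\le k\}$ of distinct non-negative integers is a *Golomb ruler* if the differences $a_i-a_j$, $i\ne j$, are all distinct. A set of $I$ pairwise disjoint Golomb rulers, each a $J$-subset of $\{1,\dots,n\}$, is an *$(I,J,n)$-DGR*. $H(I,J)$ is the least positive integer $n$ for which an $(I,J,n)$-DGR exists.

For example, $\{1,2,5,7\}$ is a Golomb ruler, with positive differences $1,4,6,3,5,2$. The set $\{1,2,4,5\}$ is not, because $2-1=5-4$. The number $H(I,J)$ is finite: the powers of two $1,2,4,\dots,2^{IJ-1}$ form a Golomb ruler (by uniqueness of binary expansions, two sums of two of them agree only trivially), so any division of them into $I$ sets of size $J$ works.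

Xiu Baoxin, Changjun Fan and Meilian Liang, in "On Disjoint Golomb Rulers", arXiv:1405.4535 (2014), pose the following problem. *Let $I,J$ be positive integers and let $A$ be any set of positive integers with $|A|=H(I,J)$. Must $A$ contain $I$ disjoint Golomb rulers, each a $J$-subset of $A$?*

The first guess is yes. By definition the interval $\{1,\dots,H(I,J)\}$ contains the rulers, and an interval is the set with the most repeated differences. Any other set of the same size should leave more room. Let us test this.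

- **$J=1$.** Every one-element set is a ruler, and $H(I,1)=I$. The answer is yes.
- **$J=2$.** Every two-element set is a ruler, and $H(I,2)=2I$. The answer is yes.
- **$J=3$.** A triple $a<b<c$ is a ruler unless $b-a=c-b$, that is, unless it is a 3-term arithmetic progression.

Take $J=3$ and $I=1$. Then $H(1,3)=4$, by $\{1,2,4\}$. In a set $a<b<c<d$, if $\{a,b,c\}$ is a progression then $\{a,b,d\}$ is not. So the answer is yes.

Take $J=3$ and $I\ge2$, and let $A$ be any set of $m=3I$ integers. The $i$-th smallest element is the middle of at most $\min(i-1,m-i)$ progressions, so $A$ contains at most $(m-1)^2/4$ of them. Divide $A$ at random into $I$ triples. The expected number of triples that are progressions is at most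
$$\frac m3\cdot\frac{(m-1)^2/4}{\binom m3}=\frac{m-1}{2(m-2)}<1 .$$
So some division has no progression. Hence $H(I,3)=3I$, and the answer is yes again.

The guess holds for all $J\le3$. The last argument works because a random triple is rarely bad. For large $J$ the situation is reversed: a random $J$-set is almost never a Golomb ruler, and the interval turns out to be exceptionally good. The statement quantified over all $I,J$ is **false**.

Write $[n]=\{1,\dots,n\}$, and let $\log$ be the natural logarithm.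

**Theorem 1.** For every sufficiently large prime $q$: $H(q,q-1)=q(q-1)=:N$, and there is $A\subset[2N]$ with $|A|=N$ that does not contain $q$ disjoint Golomb rulers of size $q-1$.

**Theorem 2.** For every $\eta\in(0,\frac12)$ there are $J_0,\vartheta>0$ such that for all $J\ge J_0$ and all $I$ with $|I-J|\le\vartheta J$ there is a set $A$ of positive integers with $|A|=H(I,J)$ that does not contain $\lceil(\frac12+\eta)I\rceil$ pairwise disjoint Golomb rulers of size $J$.

The proof counts; it exhibits no $A$. The special case $I=1$ of the question is not decided here.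

## Sidon sets and a perfect partition of $[q(q-1)]$

**Definition.** A finite set $S$ of integers is a *Sidon set* if $a+b=c+d$ with $a,b,c,d\in S$ implies $\{a,b\}=\{c,d\}$.

For sets of non-negative integers this is the same notion as Golomb ruler.

- Let $S$ be Golomb, and suppose $a+b=c+d$ with $\{a,b\}\ne\{c,d\}$. Then $a\ne c$ and $a\ne d$, and $a-c=d-b\ne0$ for two different ordered pairs, a contradiction.
- Let $S$ be Sidon and $a-b=c-d\ne0$. Then $a+d=b+c$, and since $a\ne b$ this gives $a=c$, $b=d$.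

Let $\mathcal S_{n,J}$ be the family of Sidon $J$-subsets of $[n]$. Subsets of Sidon sets are Sidon.

**Lemma 1.** If $q$ is prime, then $H(q,q-1)=q(q-1)$. If $J\to\infty$ and $I/J\to1$, then $IJ\le H(I,J)\le(1+o(1))IJ$.

*Proof.* Disjointness gives $H(I,J)\ge IJ$. For the upper bound we use Ruzsa's construction. Let $g$ be a primitive root mod $q$ and, for $t\in\mathbb Z_q$, put
$$R_t=\{(i,g^i+t):i\in\mathbb Z_{q-1}\}\subset\mathbb Z_{q-1}\times\mathbb Z_q .$$
Since $(i,y)\in R_t$ exactly when $t=y-g^i$, the sets $R_t$ partition the group. Suppose two differences of distinct elements of $R_t$ agree: $(i-j,\,g^i-g^j)=(i'-j',\,g^{i'}-g^{j'})$. Put $d=i-j=i'-j'$. Then $d\neq0$, so $g^d\ne1$, and $g^j(g^d-1)=g^{j'}(g^d-1)$ gives $j=j'$, hence $i=i'$. So differences within $R_t$ are distinct in the group. By the Chinese remainder theorem the group is $\mathbb Z_{q(q-1)}$, which we identify with $[q(q-1)]$. Equal integer differences are equal mod $q(q-1)$, so $[q(q-1)]$ is partitioned into $q$ Golomb rulers of size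 $q-1$.

For the second claim let $q$ be the least prime with $q\ge\max(I,J+1)$. By the prime number theorem $q=(1+o(1))J$. Taking $J$-subsets of $I$ of the $q$ rulers gives $H(I,J)\le q(q-1)=(1+o(1))IJ$. $\square$

*Example.* For $q=5$, $g=2$, the set $R_0=\{(0,1),(1,2),(2,4),(3,3)\}$ becomes $\{16,17,14,3\}$. Increasing $t$ by $1$ adds $(0,1)$, that is $16\equiv-4$ mod $20$. The partition of $[20]$ is
$$\{3,14,16,17\},\ \{10,12,13,19\},\ \{6,8,9,15\},\ \{2,4,5,11\},\ \{1,7,18,20\}.$$

So for $(I,J)=(q,q-1)$ there is no room to spare. The question asks whether *every* set of $N=IJ$ positive integers can be partitioned into $I$ Sidon sets of size $J$.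

## Counting subsets of a longer interval: a constant below $e$ is needed

Let $I=q$, $J=q-1$, $N=IJ$, $n=QN$ with a fixed integer $Q\ge2$. If every $N$-subset of $[n]$ were a union of $I$ members of $\mathcal S_{n,J}$, these members would determine it, so
$$\binom{QN}N\le|\mathcal S_{n,J}|^I. \tag{1}$$

How good a bound on $|\mathcal S_{n,J}|$ contradicts (1)? The trivial bound $\binom nJ\le(en/J)^J$ does not: the right side becomes $(eQN/J)^N$, which exceeds $\binom{QN}N\le(eQ)^N$. Suppose instead that $|\mathcal S_{n,J}|\le(C'n/J^2)^{J}e^{o(J)}$ with a constant $C'$. Since $n/J^2\to Q$, the right side of (1) is at most $(C'Q)^Ne^{o(N)}$. By Stirling,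
$$\log\binom{QN}N=N\Big[\log Q+(Q-1)\log\frac Q{Q-1}+o(1)\Big].$$
The term $(Q-1)\log\frac Q{Q-1}$ is less than $1$ and tends to $1$ as $Q\to\infty$. So this comparison gives a contradiction for some $Q$ exactly when $C'<e$. The bound that we shall prove has $C'=e/2$.

**Theorem A.** Let $n\to\infty$ along some infinite set of integers and let $J=J(n)$ satisfy $J/\sqrt n\to c\in(0,\infty)$. Then
$$|\mathcal S_{n,J}|\le\Big(\frac{e\,n}{2J^2}\Big)^Je^{o(J)} .$$

**Proof of Theorem 1 from Theorem A.** Take $Q=2$. Then $n/J^2\to2$ and $|\mathcal S_{n,J}|\le e^{J+o(J)}$. If the theorem failed for infinitely many primes $q$, then (1) would give $\binom{2N}N\le e^{N+o(N)}$ along them. But $\binom{2N}N\ge4^N/(2N+1)$ and $e<4$, a contradiction. The value of $H(q,q-1)$ is Lemma 1. $\square$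

**Proof of Theorem 2 from Theorem A.** Suppose the theorem fails for some $\eta$. Then there are pairs $(I,J)$ with $J\to\infty$, $I/J\to1$ such that every set of $H(I,J)$ positive integers contains $m:=\lceil\varphi I\rceil$ disjoint Golomb $J$-sets, where $\varphi=\frac12+\eta<1$. By Lemma 1, $N:=H(I,J)=(1+o(1))J^2$. Fix an integer $Q\ge2$, put $n=QN$, and pass to a subsequence on which $n$ is strictly increasing. Put $t=mJ\le IJ\le N$. Every $N$-subset of $[n]$ is determined by $m$ disjoint Sidon $J$-sets in it and by the remaining $N-t$ elements, so $\binom nN\le|\mathcal S_{n,J}|^m\binom{n-t}{N-t}$. Hence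
$$|\mathcal S_{n,J}|^m\ \ge\ \prod_{i<t}\frac{n-i}{N-i}\ \ge\ (Q-1)^t\prod_{i<t}\frac N{N-i},$$
because $n-i\ge n-N=(Q-1)N$. Now $t/N\to\varphi<1$, and $-\log(1-x)$ is increasing, so $\sum_{i<t}-\log(1-\frac iN)\ge N\int_0^{(t-1)/N}-\log(1-x)\,dx$. Since $x+(1-x)\log(1-x)$ is an antiderivative of $-\log(1-x)$, the logarithm of the right side is at least
$$N\big[\varphi\log(Q-1)+\varphi+(1-\varphi)\log(1-\varphi)+o(1)\big].$$
Since $n/J^2\to Q$ and $mJ/N\to\varphi$, Theorem A bounds the logarithm of the left side by $N[\varphi\log(eQ/2)+o(1)]$. Comparing,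
$$\varphi\log\Big(1-\frac1Q\Big)+f(\varphi)\le0,\qquad f(\varphi)=\varphi\log2+(1-\varphi)\log(1-\varphi).$$
Here $f(\frac12)=0$ and $f'(\varphi)=\log2-1-\log(1-\varphi)\ge2\log2-1>0$ on $[\frac12,1)$, so $f(\frac12+\eta)>0$. Choosing $Q$ large gives a contradiction. $\square$

The rest of the lecture proves Theorem A.

## The entropy of a randomly ordered Sidon set

We recall some textbook facts; all random variables here take finitely many values.

- $\mathrm{Ent}(X)=\sum_xP(X=x)\log\frac1{P(X=x)}$ is at most the logarithm of the number of values, with equality for uniform $X$. The chain rule is $\mathrm{Ent}(X,Y)=\mathrm{Ent}(X)+\mathrm{Ent}(Y|X)$, and conditioning does not increase entropy.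
- $D(P\|Q)=\sum P\log\frac PQ\ge0$. If $P(\mathcal E)=0$, then concavity of $\log$ gives $-D(P\|Q)=\sum_{\mathcal E^c}P\log\frac QP\le\log Q(\mathcal E^c)$, so
$$D(P\|Q)\ge-\log(1-Q(\mathcal E))\ge Q(\mathcal E). \tag{2}$$
- $I(X;Y|Z)=\mathrm{Ent}(Y|Z)-\mathrm{Ent}(Y|X,Z)$ is the mean divergence, given $Z$, of the joint law of $(X,Y)$ from the product of its marginals. It is also the mean of $D(\text{law of }Y\text{ given }X,Z\,\|\,\text{law of }Y\text{ given }Z)$.
- If $M_1,\dots,M_m$ is a nonnegative supermartingale for $\mathcal F_1\subset\dots\subset\mathcal F_m$ and $E_1\in\mathcal F_1$, then $P(E_1\cap\{\max_lM_l\ge\alpha\})\le E[M_11_{E_1}]/\alpha$ (stop when $\alpha$ is first reached).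

**Set-up.** If $\mathcal S=\mathcal S_{n,J}$ is empty there is nothing to prove. Otherwise let $S$ be uniform in $\mathcal S$ and let $(x_1,\dots,x_J)$ be a uniformly random ordering of $S$. This sequence is exchangeable: permuting the positions does not change its law. Put
$$\pi_k=(x_1,\dots,x_k),\quad U_k=\{x_1,\dots,x_k\},\quad q_k(x)=P(x_{k+1}=x\mid\pi_k),$$
$$h_k=\mathrm{Ent}(x_{k+1}\mid\pi_k)=E\,\mathrm{Ent}(q_k)\ (0\le k\le J-1),\qquad\Delta_k=h_k-h_{k+1}\ (0\le k\le J-2).$$
By exchangeability every later element $x_j$, $j>k$, has law $q_k$ given $\pi_k$, and $q_k$ is a symmetric function of $x_1,\dots,x_k$. Also $h_{k+1}=\mathrm{Ent}(x_{k+2}|\pi_{k+1})\le\mathrm{Ent}(x_{k+2}|\pi_k)=h_k$, so $\Delta_k\ge0$. The ordered sequence is uniform on $|\mathcal S|J!$ values, so the chain rule gives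
$$\log(|\mathcal S|\,J!)=\sum_{k=0}^{J-1}h_k. \tag{3}$$

*Example.* Let $n=4$, $J=3$. Then $\mathcal S=\{\{1,2,4\},\{1,3,4\}\}$. The first element is $1,2,3,4$ with probabilities $\frac13,\frac16,\frac16,\frac13$, so $h_0=\log3+\frac13\log2$. Given $x_1\in\{1,4\}$, the law of $x_2$ has weights $\frac12,\frac14,\frac14$; given $x_1\in\{2,3\}$, it has weights $\frac12,\frac12$. So $h_1=\frac23\cdot\frac32\log2+\frac13\log2=\frac43\log2$. The third element is undetermined only if $\{x_1,x_2\}=\{1,4\}$, so $h_2=\frac13\log2$. The sum is $\log3+2\log2=\log12=\log(2\cdot3!)$.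

**Reduction.** Since $\log J!\ge J\log J-J$, Theorem A follows from
$$\sum_kh_k\le J\log\frac n{2J}+o(J). \tag{4}$$
For those $n$ with $\sum_kh_k<J\log\frac n{2J}$ there is nothing left to do. So **from now on we restrict to those $n$ for which**
$$\sum_kh_k\ge J\log\frac n{2J}, \tag{5}$$
and assume that there are infinitely many. This assumption will be useful: it prevents the entropies from dropping much.

## Conflicting candidates, and what one level at a time gives

If $q_k(x)>0$, we call $x$ a candidate at time $k$; then $x\notin U_k$ and $U_k\cup\{x\}$ is Sidon. Two candidates may each be possible and yet exclude each other.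

**Definition.** For a Sidon set $U$ let $\mathcal E(U)$ be the set of pairs $(y,z)$ with $y\ne z$ such that $y-z=a-b$ for some $a\ne b$ in $U$, or $y+z=a+b$ for some $a,b\in U$. This is a symmetric relation; we say that $y,z$ conflict.

*Example.* Let $U=\{1,7\}$. The sets $\{1,3,7\}$ and $\{1,5,7\}$ are Sidon, but $3+5=1+7$, so $(3,5)\in\mathcal E(U)$. Likewise $\{1,2,7\}$ and $\{1,7,8\}$ are Sidon, but $8-2=7-1$, so $(2,8)\in\mathcal E(U)$.

The next lemma turns a small entropy drop into few conflicts.

**Lemma 2.** For $0\le k\le J-2$: $E\,q_k^{\otimes2}(\mathcal E(U_k))\le\Delta_k$.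

*Proof.* Given $\pi_k$, let $(y,z)=(x_{k+1},x_{k+2})$; both marginals are $q_k$. The joint law gives $\mathcal E(U_k)$ mass $0$. Indeed $y\ne z$ lie outside $U_k$ and $U_k\cup\{y,z\}$ is Sidon. So $y+b=z+a$ with $a\neq b$ in $U_k$ is impossible (it forces $y\in\{z,a\}$), and $y+z=a+b$ is impossible (it forces $y\in\{a,b\}$). By (2) the divergence of the joint law from $q_k^{\otimes2}$ is at least $q_k^{\otimes2}(\mathcal E(U_k))$. The mean divergence is $I(x_{k+1};x_{k+2}|\pi_k)=h_k-h_{k+1}$. $\square$

Few conflicts mean that the differences between candidates and $U_k$ are mostly distinct. There are fewer than $2n$ differences, so there are not many candidates.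

**Lemma 3.** Let $\epsilon_k=q_k^{\otimes2}(\mathcal E(U_k))$. For $\tau>0$, $k\ge1$:
$$q_k(\{q_k<\tau\})\le\frac{4n\tau}k+\frac{2\sqrt{n\epsilon_k}}k,\qquad|\{q_k\ge\tau\}|\le\frac{4n}k+\frac{2\sqrt{n\epsilon_k}}{k\tau}.$$
For $k\le J-2$ the same bounds hold in expectation with $\epsilon_k$ replaced by $\Delta_k$ on the right.

*Proof.* Let $0\le g\le q_k$, $\Gamma=\sum g$ and $\beta(d)=\sum_{a\in U_k}g(d+a)$. Then $\beta$ is supported on fewer than $2n$ values $d$, and $\sum_d\beta(d)=k\Gamma$. Expanding the square,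
$$\sum_d\beta(d)^2=k\sum g^2+\sum_{a\ne b}\ \sum_{y-z=a-b}g(y)g(z).$$
As $U_k$ is Sidon, each $(y,z)$ with $y\ne z$ occurs for at most one $(a,b)$, and then $(y,z)\in\mathcal E(U_k)$. So $\sum\beta^2\le k\sum g^2+\epsilon_k$, and by Cauchy–Schwarz $k^2\Gamma^2\le2n(k\sum g^2+\epsilon_k)$. If $\sum g^2\le\tau\Gamma$, then $k^2\Gamma^2\le2\max(2nk\tau\Gamma,\,2n\epsilon_k)$, so $\Gamma\le\frac{4n\tau}k$ or $\Gamma\le\frac{2\sqrt{n\epsilon_k}}k$; in any case $\Gamma$ is at most the sum of the two. Apply this with $g=q_k1_{q_k<\tau}$, and with $g=\tau1_{q_k\ge\tau}$ (where $\Gamma=\tau|\{q_k\ge\tau\}|$). In expectation, $E\sqrt{\epsilon_k}\le\sqrt{E\epsilon_k}\le\sqrt{\Delta_k}$ by Jensen and Lemma 2. $\square$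

Let $\tau_1=n^{-1/2}(\log n)^{-4}$.

**Lemma 4.** For $n$ large and $2J/\log^2n\le k\le J-1$: $h_k\le\log(100n/k)$.

*Proof.* *A good earlier index.* There are $\lfloor k/2\rfloor\ge k/3$ integers $j\in[k/2,k)$, and $\sum_i\Delta_i\le h_0\le\log n$. So some such $j$ has $\Delta_j\le3\log n/k=O(n^{-1/2}\log^3n)$.

*Two parts of $q_j$.* Let $B_0=\{q_j\ge\tau_1\}$ and $\ell=q_j(B_0^c)$. In Lemma 3, $2\sqrt{n\Delta_j}/\tau_1=2n(\log n)^4\sqrt{\Delta_j}=o(n)$, so $E|B_0|\le(4+o(1))n/j\le10n/k$. Since $j\ge J/\log^2n$, also $E\ell\le\frac{4n\tau_1}j+\frac{2\sqrt{n\Delta_j}}j=O(\log^{-2}n)$.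

*Entropy.* Revealing first whether $x\in B_0$ costs at most $\log2$, so $\mathrm{Ent}(q_j)\le\log2+\log(1+|B_0|)+\ell\log n$. By Jensen, $h_k\le h_j\le\log2+\log(1+10n/k)+o(1)\le\log(100n/k)$, because $2(1+10n/k)\le22n/k$. $\square$

**Summed form.** Always $h_k\le\log n$, so the terms $k<2J/\log^2n$ contribute $O(J/\log n)$. For the others, $\sum_{1\le k<r}\log\frac{100n}k\le\int_0^r\log\frac{100n}t\,dt=r\log\frac{100n}r+r$. Hence for $1\le r\le J$
$$\sum_{k<r}h_k\le r\log\frac{100n}r+r+o(J). \tag{6}$$

**Where this stops.** Suppose we only know $h_k\le\log(\alpha n/k)$ with a constant $\alpha$. Summing and using (3) gives $\log|\mathcal S|\le J\log\frac{\alpha n}J+J-J\log J+J+o(J)$, that is $C'=\alpha e^2$. Lemma 4 has $\alpha=100$, but improving $\alpha$ does not help enough. Consider the idealized case: $q_k$ is uniform on a set $G$ with no conflicts at all. Then the differences $x-a$, $x\in G$, $a\in U_k$, are distinct and lie in $(-n,n)$, so $|G|\le2n/k$ and $\alpha=2$. Below we gain two factors of $2$;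 even with both, $\alpha=\frac12$ and $C'=e^2/2\approx3.69>e$. The loss comes from the early times, where $n/k$ is much larger than $n/J$. A bound of the form $\log(\alpha n/J)$ on the *average* of the $h_k$ would give $C'=\alpha e$, so we need some $\alpha<1$, and (4) is the case $\alpha=\frac12$.

## All levels share one supply of differences

Keep the idealized picture. Choose times $k_1<k_2<\dots<k_R$, spaced by $v$, and let $V_l$ be the block of the last $v$ elements chosen before time $k_l$. Let the candidate sets be $G_1\supset G_2\supset\cdots$. We aim for three savings.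

1. *All levels at once.* The differences $x-a$ with $x\in G_l$, $a\in V_l$ should be distinct even for different $l$. Then $v\sum_l|G_l|\le2n$. With $Rv\approx J$ the average of $|G_l|$ is at most $2n/J$.
2. *Both signs.* Since conflicts also forbid $y+z=a+b$, the numbers $x-a$ and $a-x$ should all be distinct. This gives $2v\sum_l|G_l|\le2n$, an average of $n/J$ and $C'=e$, exactly the threshold that is not enough.
3. *Short differences.* Use only $|d|<L$ with $L$ a small fraction of $n$. If $G_l$ and $V_l$ are evenly spread, about $\frac{2L}n|G_l|v$ pairs have $|x-a|<L$, and there are only about $2L$ values $d$. So $2\cdot\frac{2L}n\,v\sum_l|G_l|\le2L$, the average is $n/(2J)$, and $C'=e/2$. If the sets are not evenly spread, concavity will show that this helps us.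

The obstacle is in saving 1. Let $z\in G_l$, $a\in V_l$ and $y\in G_m$, $b\in V_m$ with $m>l$ satisfy $z-a=y-b$. If $z$ were still a candidate at time $k_m$, then $z,y$ would conflict with respect to $U_{k_m}$. But $z$ may have died in between, and then Lemma 2 at time $k_m$ says nothing. The remedy is exchangeability. Enlarge $G_m$ to $G_l$ in the count. Then the count depends only on $\pi_{k_l}$ and on $b$, and *given $\pi_{k_l}$, the late element $b$ has the same law as the elements chosen immediately after time $k_l$*. So we may replace $b$ by one of the next $w$ elements, with $w$ much smaller than $v$. During so short a time few candidates die.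

## A grid of levels with small entropy drops

**Step 1: the total drop is bounded.** Here (5) is used. Fix $\delta\in(0,\frac1{10})$ and let $k^*=\lfloor(1-\delta)J\rfloor$. By monotonicity, (5), (6) with $r=k^*$, and $\frac{100n}{k^*}=\frac n{2J}\cdot\frac{200J}{k^*}$,
$$(J-k^*)h_{k^*}\ge\sum_{k\ge k^*}h_k\ge(J-k^*)\log\frac n{2J}-k^*\log\frac{200J}{k^*}-k^*-o(J).$$
The function $x\log(200/x)+x$ has derivative $\log(200/x)>0$ on $(0,1]$ and value less than $6.3$ at $1$; take $x=k^*/J$. As $J-k^*\ge\delta J$, we get $h_{k^*}\ge\log\frac n{2J}-\frac7\delta$ for large $n$. Lemma 4 at $\lceil\delta J\rceil$ gives $h_{\lceil\delta J\rceil}\le\log\frac{100n}{\delta J}=\log\frac n{2J}+\log\frac{200}\delta$. Hence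
$$h_{\lceil\delta J\rceil}-h_{k^*}\le B:=\log\frac{200}\delta+\frac7\delta. \tag{7}$$

**Step 2: constants and grid.** Constants are fixed in the order $\delta,\varsigma,\omega,\kappa,K,\varepsilon$. All but $K$ lie in $(0,1)$ and each is small in terms of the previous ones; $K$ is large in terms of the previous ones. We require $K\ge4/\delta$ and $\varepsilon<\frac1{2K}$. Only then $n\to\infty$. The letter $C$ denotes constants depending only on $c,\delta,\varsigma$, possibly different at each occurrence; $o(\cdot)$ is for $n\to\infty$ with all constants fixed. Put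
$$v=\lfloor J/K\rfloor,\quad w=\lceil\varepsilon J\rceil,\quad R=\lfloor(1-3\delta)K\rfloor\ge1,\quad L=\lceil\varsigma n\rceil,\quad k_l=\lceil\delta J\rceil+u+lv\ \ (1\le l\le R+1),$$
with an integer $0\le u<v$ to be chosen. For large $n$ we have $w<v\le\delta J/4$, and for every $u$:

- $k_R+w+1\le\delta J+(R+1)v+w+1\le(1-3\delta+\delta+\frac\delta2)J+1\le k^*$, using $Rv\le(1-3\delta)J$ and $v+w\le\frac\delta2J$;
- $k_{R+1}\le\delta J+(R+2)v\le(1-\frac32\delta)J\le J$, and $\delta J\le k_1\le\delta J+2v\le2\delta J$;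
- $Rv\ge((1-3\delta)K-1)(\frac JK-1)\ge(1-3\delta-\frac\delta4)J-O(1)\ge(1-4\delta)J$;
- $R(v+1)\le J+K\le2J$ and $w/v\le2\varepsilon K$.

**Step 3: choice of $u$.** We want all drops at the grid points to be typical. For fixed $i\in\{0,\dots,w\}$ the integers $k_l+i$ ($1\le l\le R$, $0\le u<v$) are distinct and lie in $[\lceil\delta J\rceil,k^*)$, so by (7) $\sum_u\sum_l\Delta_{k_l+i}\le B$. Use this for $i=0$, for $i=w$, and summed over $0\le i<w$, where the sum over $i$ telescopes to $h_{k_l}-h_{k_l+w}$. By Markov, each of the following fails for fewer than a quarter of the $u$'s, so we can fix $u$ with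
$$\sum_{l\le R}\Delta_{k_l}\le\frac{4B}v,\qquad\sum_{l\le R}\Delta_{k_l+w}\le\frac{4B}v,\qquad\sum_{l\le R}(h_{k_l}-h_{k_l+w})\le\frac{4wB}v. \tag{8}$$
In particular $\Delta_{k_l}=O(n^{-1/2})$.

**Step 4: nested candidate sets.** For $1\le l\le R$ write $p_l=q_{k_l}$ and, abusing notation, $U_l=U_{k_l}$. Put $V_l=\{x_{k_l-v+1},\dots,x_{k_l}\}\subset U_l$; the $V_l$ are disjoint. Let
$$G_l=\{x:\ p_{l'}(x)\ge\kappa n^{-1/2}\text{ for all }1\le l'\le l\},\qquad\mu_l=p_l(G_l^c).$$
Then $G_1\supset G_2\supset\cdots$, the set $G_l$ is determined by $\pi_{k_l}$, $G_l\cap U_l=\emptyset$, and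
$$1_{G_l}\le\frac{\sqrt n}\kappa\,p_l,\qquad|G_l|\le\frac{\sqrt n}\kappa. \tag{9}$$

Requiring the bound at all earlier levels makes the sets nested. The next lemma shows that this costs little mass.

**Lemma 5.** $E\mu_m\le C\sqrt\kappa+o(1)$ for all $m\le R$.

*Proof.* Let $x=x_{k_m+1}$ and let $\mathcal F_l$ be generated by $(\pi_{k_l},x)$, $l\le m$. Given $\pi_{k_l}$, $x$ has law $p_l$, so $p_l(x)>0$ almost surely.

*Claim: $1/p_l(x)$, $l=1,\dots,m$, is a supermartingale.* For $l<m$ let $V=(x_{k_l+1},\dots,x_{k_{l+1}})$. Since $x$ has law $p_l$ given $\pi_{k_l}$ and law $p_{l+1}$ given $\pi_{k_{l+1}}$, Bayes' rule gives $P(V|\pi_{k_l},x)=P(V|\pi_{k_l})\,p_{l+1}(x)/p_l(x)$. Therefore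
$$E\Big[\frac1{p_{l+1}(x)}\Big|\pi_{k_l},x\Big]=\sum_{V:\,p_{l+1}(x)>0}\frac{P(V|\pi_{k_l})}{p_l(x)}\le\frac1{p_l(x)}.$$

*Conclusion.* The mean of $\mu_m$ is the probability that $x\notin G_m$, that is, that $\max_{l\le m}1/p_l(x)>\sqrt n/\kappa$. Use the maximal inequality on the $\mathcal F_1$-event $\{1/p_1(x)\le\sqrt n/\sqrt\kappa\}$ and Lemma 3 with $\tau=\sqrt\kappa/\sqrt n$ on its complement:
$$E\mu_m\le P\Big(p_1(x)<\frac{\sqrt\kappa}{\sqrt n}\Big)+\frac{\sqrt n/\sqrt\kappa}{\sqrt n/\kappa}\le\frac{4\sqrt{n\kappa}}{k_1}+\frac{2\sqrt{n\Delta_{k_1}}}{k_1}+\sqrt\kappa .$$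
Since $k_1\ge\delta J$ and $\Delta_{k_1}=O(n^{-1/2})$, this is $C\sqrt\kappa+o(1)$. $\square$

## Near-disjointness of the sets $\pm(G_l-V_l)$

**Definition.** For $d\in\mathbb Z$ let $\rho(d)$ be the number of *representations* of $d$, that is, of $(l,x,a,\sigma)$ with $1\le l\le R$, $x\in G_l$, $a\in V_l$, $\sigma\in\{\pm1\}$ and $\sigma(x-a)=d$.

*Example.* With a single level, $G=\{3,5\}$ and $V=\{1,7\}$, we have $3-1=-(5-7)=2$ and $5-1=-(3-7)=4$. So $\rho(\pm2)=\rho(\pm4)=2$: the conflict $(3,5)\in\mathcal E(\{1,7\})$ produces four coincidences.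

**Proposition 6.** $\displaystyle E\sum_d(\rho(d)-1)_+\le n\Big(\frac{32B}{\kappa^2\delta^2K}+\frac{C\varepsilon KB}\kappa+o(1)\Big).$

*Proof.* Since $(\rho-1)_+\le\binom\rho2$, it suffices to count unordered pairs of distinct representations of the same $d$.

**Step 1: pairs with the same level.** The aim is to charge them to conflicts at time $k_l$. Let $(l,x,a,\sigma)\ne(l,x',a',\sigma')$ represent the same $d$.

- If $x=x'$, then $\sigma=\sigma'$ would give $a=a'$. So $\sigma=-\sigma'$ and $2x=a+a'$ with $a,a'\in U_l$. This is impossible, since $p_l(x)>0$ means that $x\notin U_l$ and $U_l\cup\{x\}$ is Sidon.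
- So $x\ne x'$. Either $\sigma=\sigma'$ and $x-x'=a-a'\ne0$, or $\sigma=-\sigma'$ and $x+x'=a+a'$. In both cases $(x,x')\in\mathcal E(U_l)$. As $U_l$ is Sidon, given $x,x'$ the first case occurs for at most one $(a,a')$ and two values of $\sigma$, and the second for at most two $(a,a')$ and two values of $\sigma$. So an unordered pair $\{x,x'\}$ arises at most $6$ times.

By (9), Lemma 2 and (8), the expected number is at most
$$3\sum_lE|\mathcal E(U_l)\cap G_l^2|\le\frac{3n}{\kappa^2}\sum_lE\,p_l^{\otimes2}(\mathcal E(U_l))\le\frac{3n}{\kappa^2}\cdot\frac{4B}v=o(n).$$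

**Step 2: different levels, and exchangeability.** Let $l<m$, $z\in G_l$, $a\in V_l$, $y\in G_m\subset G_l$, $b\in V_m$. Two such representations agree only if (i) $z+b=y+a$ (equal signs) or (ii) $z+y=a+b$ (opposite signs). Each quadruple satisfying (i), and each satisfying (ii), accounts for at most two pairs (global sign). Moreover $y\ne z$: in (i), $y=z$ would force $a=b$, but $V_l\cap V_m=\emptyset$; in (ii) it would give $2y=a+b$ with $a,b\in U_m$, contradicting $p_m(y)>0$. Put
$$T_l(b)=\#\{(z,y,a):z\ne y\in G_l,\,a\in V_l,\,z+b=y+a\}+\#\{(z,y,a):z\ne y\in G_l,\,a\in V_l,\,z+y=a+b\}.$$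
This depends only on $\pi_{k_l}$ and $b$, so $E\,T_l(x_k)$ is the same number $\bar T_l$ for every $k>k_l$. The elements of $V_m$, $m>l$, have positions greater than $k_l$, and $\sum_{m>l}|V_m|\le J$. So the expected number of pairs with different levels is at most $2J\sum_l\bar T_l$.

Now use early elements $b$. Let $k'=k_l+w$, $V'=\{x_{k_l+1},\dots,x_{k'}\}$, $U'=\{x_1,\dots,x_{k'}\}$, $q'=q_{k'}$, and
$$G'=\Big\{q'\ge\frac\kappa{2\sqrt n}\Big\},\qquad Z=G_l\setminus G'.$$
Then $w\bar T_l=E\sum_{b\in V'}T_l(b)$. We split the triples according to whether $z,y$ have survived to time $k'$.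

**Step 3: both survive.** Let $z,y\in G'$. Then $z,y\notin U'$, $a\in V_l$ and $b\in V'$ are distinct elements of $U'$, and $(z,y)\in\mathcal E(U')$. As $U'$ is Sidon and $V_l\cap V'=\emptyset$, each ordered $(z,y)$ comes from at most one $(a,b)\in V_l\times V'$ in (i) and at most one in (ii). By Lemma 2 the expected contribution to $\sum_{b\in V'}T_l(b)$ is at most
$$2E|\mathcal E(U')\cap G'^2|\le2\Big(\frac{2\sqrt n}\kappa\Big)^2E\,q'^{\otimes2}(\mathcal E(U'))\le\frac{8n}{\kappa^2}\Delta_{k'}.$$

**Step 4: one has died, so $z\in Z$ or $y\in Z$.** Here no conflict is available, and we bound the number of solutions directly. Let $\nu^\pm(s)=\#\{(y,a)\in G_l\times V_l:y\pm a=s\}$. For each $b$ the number of triples is at most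
$$\sum_{x\in Z}\big[\nu^+(x+b)+\nu^-(b-x)+\nu^-(x-b)+\nu^-(b-x)\big]\le4(|Z|+e_l),$$
$$e_l=\#\{(y,y')\in G_l^2:\ y\ne y',\ y-y'\in V_l-V_l\}.$$
The first two terms are $z=x$ in (i) and (ii), and the last two are $y=x$ in (i) and (ii). For the inequality, write $\nu\le1+\nu1_{\nu\ge2}$. In each of the four sums the arguments are distinct for distinct $x$, and $\sum_s\nu(s)1_{\nu(s)\ge2}\le\sum_s\nu(s)(\nu(s)-1)$ counts ordered pairs of distinct $(y,a),(y',a')$ with the same $s$. For these $y\ne y'$ and $y-y'=\mp(a-a')\in V_l-V_l$. The pair $(y,y')$ determines $(a,a')$ because $V_l$ is Sidon. So this sum is at most $e_l$.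

**Step 5: the bound for $Ee_l$.** The point is that $V_l$ is only a small part of $U_l$. By (9), $e_l\le\frac n{\kappa^2}\sum_{a\ne a'\in V_l}p_l^{\otimes2}\{(y,y'):y-y'=a-a'\}$. Since $p_l$ is symmetric in $x_1,\dots,x_{k_l}$ and the sequence is exchangeable, $E\,p_l^{\otimes2}\{y-y'=x_i-x_{i'}\}$ is the same for all ordered pairs of distinct positions $i,i'\le k_l$. The sum over all these pairs is at most $E\,p_l^{\otimes2}(\mathcal E(U_l))\le\Delta_{k_l}$, because the events are disjoint ($U_l$ is Sidon) and contained in $\mathcal E(U_l)$. Hence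
$$Ee_l\le\frac n{\kappa^2}\cdot\frac{v(v-1)}{k_l(k_l-1)}\Delta_{k_l}\le\frac n{\kappa^2}\Big(\frac v{k_l}\Big)^2\Delta_{k_l}.$$

**Step 6: the bound for $E|Z|$.** Few candidates die, because the entropy hardly drops in $w$ steps. For $x\in Z$ we have $p_l(x)\ge\kappa/\sqrt n$ and $q'(x)<\frac\kappa{2\sqrt n}\le\frac12p_l(x)$, so
$$\big(\sqrt{p_l(x)}-\sqrt{q'(x)}\big)^2\ge\Big(1-\frac1{\sqrt2}\Big)^2\frac\kappa{\sqrt n}\ge\frac1{12}\cdot\frac\kappa{\sqrt n}.$$
By Jensen, $D(q'\|p_l)=-2\sum q'\log\sqrt{p_l/q'}\ge-2\log\sum\sqrt{q'p_l}\ge2-2\sum\sqrt{q'p_l}=\sum(\sqrt{q'}-\sqrt{p_l})^2$. Reading $V'$ as an ordered tuple, $E\,D(q'\|p_l)=I(x_{k'+1};V'\mid\pi_{k_l})=h_{k_l}-h_{k'}$. So $E|Z|\le\frac{12\sqrt n}\kappa(h_{k_l}-h_{k_l+w})$.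

**Step 7: collecting.** Step 4 is summed over the $w$ elements $b\in V'$; dividing by $w$,
$$\bar T_l\le\frac{8n}{w\kappa^2}\Delta_{k_l+w}+\frac{48\sqrt n}\kappa(h_{k_l}-h_{k_l+w})+\frac{4n}{\kappa^2}\Big(\frac v{k_l}\Big)^2\Delta_{k_l}.$$
Now sum over $l$ with (8), $w/v\le2\varepsilon K$, and, for the last term, $\frac{v^2}{k_l^2}\cdot\frac1v\le\frac{J/K}{(\delta J)^2}$:
$$2J\sum_l\bar T_l\le\frac{64JnB}{wv\kappa^2}+\frac{768\,J\sqrt n\,\varepsilon KB}\kappa+\frac{32nB}{\kappa^2\delta^2K}.$$
The first term is $O(n/J)=o(n)$ since $w\ge\varepsilon J$, and $J\sqrt n\le Cn$ in the second. Together with Step 1 this proves the proposition. $\square$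

## A triangular kernel and the averaged entropy bound

The laws $p_l$ need not be uniform, so we do not count the $G_l$ themselves. Instead we compare $p_l$ with a density $r_l$ built from short differences. The inequality $\log t\le t-1$ with $t=r/p$ gives
$$p\log\frac1p\le p\log\frac1r+r-p\qquad(p\ge0,\ r>0). \tag{10}$$
So we want $r_l$ to have average total mass about $1$ and small cross entropy $\sum p_l\log\frac1{r_l}$.

Let $F(d)=(1-|d|/L)_+$, so that $\sum_dF(d)=L$. (For $L=3$ the values are $\frac13,\frac23,1,\frac23,\frac13$.) Put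
$$\lambda=\frac{2R}L,\qquad s_l(x)=\sum_{a\in V_l}F(x-a)\in[0,v],\qquad r_l(x)=\lambda(1+s_l(x)).$$

**Step 1: total mass of the $r_l$.** Here near-disjointness and both signs are used. Since $F$ is even and $0\le F\le1$,
$$\sum_l\sum_{x\in G_l}s_l(x)=\frac12\sum_dF(d)\rho(d)\le\frac L2+\frac12\sum_d(\rho(d)-1)_+ .$$
With $|G_l|\le\sqrt n/\kappa$,
$$E\sum_l\sum_{x\in G_l}r_l(x)\le R+\frac RL\,E\sum_d(\rho(d)-1)_++\frac{2R^2\sqrt n}{L\kappa}, \tag{11}$$
and the last term is $o(1)$.

**Step 2: cross entropy.** We show that $s_l$ is large at typical points, whatever the shape of $V_l$. Let $W=V_l\cup\{x_{k_l+1}\}$, $|W|=v+1$. By exchangeability, given the set $W$, the element $x_{k_l+1}$ is uniform in $W$. Since $F(0)=1$,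
$$E\sum_xp_l(x)\log(1+s_l(x))=E\log(1+s_l(x_{k_l+1}))=E\,\frac1{v+1}\sum_{x\in W}\log\sum_{a\in W}F(x-a).$$
Let $W_z=|W\cap[z,z+L-1]|$. The number of windows $[z,z+L-1]$ containing both $x$ and $a$ is $L\,F(x-a)$, so $\sum_{a\in W}F(x-a)=\frac1L\sum_{z=x-L+1}^xW_z$, with all $W_z\ge1$ in this range. By concavity of $\log$, and then exchanging sums (a window $z$ contains $W_z$ elements $x\in W$; sums over $z$ run over $W_z\geq 1$),
$$-\frac1{v+1}\sum_{x\in W}\log\sum_{a\in W}F(x-a)\le-\sum_z\frac{W_z}{L(v+1)}\log W_z .$$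
The numbers $P_z=W_z/(L(v+1))$ form a probability distribution on at most $n+L-1$ points. Since $\log W_z=\log P_z+\log(L(v+1))$, the right side equals $\mathrm{Ent}(P)-\log(L(v+1))\le\log(n+L)-\log(L(v+1))$. Adding $-\log\lambda=\log\frac L{2R}$,
$$E\Big[-\log\lambda-\sum_xp_l\log(1+s_l)\Big]\le\log\frac{n+L}{2R(v+1)}. \tag{12}$$

**Step 3: the entropy of $p_l$.** We apply (10), with a separate treatment of the mass outside $G_l$. Split $[n]$ into $G_l$, $M_l=\{x\notin G_l:p_l(x)\ge\tau_1\}$, and $\{p_l<\tau_1\}$, which for large $n$ is contained in $G_l^c$; let $\ell_l$ be the $p_l$-mass of the last part. Use (10) with $r=r_l$ on $G_l$ and $r=\omega/\sqrt n$ on $M_l$. On the last part, $\sum p_l\log\frac1{p_l}\le\ell_l\log\frac n{\ell_l}$ by concavity. Since $0\le\log(1+s_l)\le\log(v+1)$,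
$$-\sum_{G_l}p_l\log r_l\le-\log\lambda-\sum_xp_l\log(1+s_l)+\mu_l\log(\lambda(v+1)).$$
Also $p_l(G_l)=1-\mu_l$ and $p_l(M_l)\log\frac{\sqrt n}\omega\le\mu_l\log\frac{\sqrt n}\omega$. Thus
$$\mathrm{Ent}(p_l)\le-\log\lambda-\sum_xp_l\log(1+s_l)+\Big(\sum_{G_l}r_l-1\Big)+\mu_l\Big[1+\log\frac{\lambda(v+1)\sqrt n}\omega\Big]+\frac{\omega|M_l|}{\sqrt n}+\ell_l\log\frac n{\ell_l}. \tag{13}$$

**Step 4: the error terms.** Since $R(v+1)\le2J$, $\lambda(v+1)\sqrt n\le4J\sqrt n/(\varsigma n)\le C$, so the square bracket is at most $C+\log\frac1\omega$. By Lemma 3 and $\Delta_{k_l}=O(n^{-1/2})$,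
$$E|M_l|\le\frac{4n}{k_l}+\frac{2\sqrt{n\Delta_{k_l}}}{k_l\tau_1}=\frac{4n}{k_l}+o(\sqrt n)\le C\sqrt n,\qquad E\ell_l\le\frac{4n\tau_1}{k_l}+\frac{2\sqrt{n\Delta_{k_l}}}{k_l}=O((\log n)^{-4}).$$
As $t\mapsto t\log\frac nt$ is concave, and increasing for $t<n/e$, $E\,\ell_l\log\frac n{\ell_l}=O((\log n)^{-4}\log n)=o(1)$.

**Step 5: averaging over the levels.** Take expectations in (13), average over $l\le R$, and use (11), (12), Lemma 5, Proposition 6 and $L\ge\varsigma n$:
$$\frac1R\sum_{l=1}^Rh_{k_l}\le\theta:=\log\frac{n+L}{2R(v+1)}+\sigma, \tag{14}$$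
$$\sigma=\frac1\varsigma\Big(\frac{32B}{\kappa^2\delta^2K}+\frac{C\varepsilon KB}\kappa\Big)+C\sqrt\kappa\Big(C+\log\frac1\omega\Big)+C\omega+o(1).$$

## Summing the entropies over all times

**Step 1: from the grid to all $k\ge k_1$.** Since $Rv\ge(1-4\delta)J$ and $n+L\le(1+2\varsigma)n$ for large $n$,
$$\theta\le\log\frac n{2J}+\log\frac{1+2\varsigma}{1-4\delta}+\sigma.$$
By monotonicity of $h_k$, $\sum_{k=k_1}^{k_{R+1}-1}h_k\le v\sum_lh_{k_l}\le vR\theta$. For $k\ge k_{R+1}$ we have $h_k\le h_{k_R}\le\frac1R\sum_lh_{k_l}\le\theta$. As $vR+(J-k_{R+1})=J-k_1$, this gives $\sum_{k\ge k_1}h_k\le(J-k_1)\theta$.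

**Step 2: the early times.** The crude bound suffices here, because there are few of them. By (6) with $r=k_1\in[\delta J,2\delta J]$ and $\frac{100n}{k_1}=\frac n{2J}\cdot\frac{200J}{k_1}$,
$$\sum_{k<k_1}h_k\le k_1\log\frac n{2J}+k_1\Big(\log\frac{200}\delta+1\Big)+o(J).$$

**Step 3: choosing the constants.** Adding the two steps,
$$\sum_kh_k\le J\log\frac n{2J}+J\Big[2\delta\log\frac{200}\delta+2\delta+\log\frac{1+2\varsigma}{1-4\delta}+\max(\sigma,0)\Big]+o(J).$$
Let $\gamma>0$. First choose $\delta$ and $\varsigma$ small, so that the terms of the bracket other than $\max(\sigma,0)$ are small; this fixes $B$, which depends only on $\delta$, and the constants $C$, which depend only on $c,\delta,\varsigma$. Then choose $\omega$ small, for the term $C\omega$; then $\kappa$ small, for $C\sqrt\kappa(C+\log\frac1\omega)$; then $K$ large, for $\frac{32B}{\varsigma\kappa^2\delta^2K}$; then $\varepsilon$ small, for $\frac{C\varepsilon KB}{\varsigma\kappa}$. The bracket is then at most $\gamma$ for all large $n$. As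 $\gamma$ is arbitrary, (4) holds. By (3) and $\log J!\ge J\log J-J$,
$$\log|\mathcal S_{n,J}|\le J\log\frac n{2J}-J\log J+J+o(J)=J\log\frac{en}{2J^2}+o(J).$$
This proves Theorem A, and with it Theorems 1 and 2. In particular the statement in the question fails for $(I,J)=(q,q-1)$ for every sufficiently large prime $q$. $\blacksquare$
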